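# Extending maps into the Moore space of the Prüfer group

## 1. Cohomological dimension, extension dimension, Moore spaces

The spaces whose dimension we measure are separable metrizable. A map is a continuous map, and a compactum is a compact metric space. Targets of maps will be CW complexes, or path spaces of CW complexes. Throughout, $p$ is a fixed prime and $I=[0,1]$.

**Definition (Prüfer group).** $\mathbb Z_{p^\infty}=\mathbb Z[1/p]/\mathbb Z$, the quasi-cyclic $p$-group. We write $\Gamma=\mathbb Z_{p^\infty}$, and $\pi_k\subset\Gamma$ for the cyclic subgroup of order $p^k$, generated by the class of $1/p^k$. So $\Gamma=\bigcup_k\pi_k$.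

Example: for $p=2$, $\pi_2=\{0,\frac14,\frac12,\frac34\}$. Two features matter. The group $\Gamma$ is divisible, and every finite set of its elements lies in one cyclic group $\pi_k$. Multiplication by $p$ maps $\Gamma$ onto $\Gamma$ with kernel $\pi_1\cong\mathbb Z_p$.

**Definition (cohomological dimension).** For an abelian group $G$ and a compactum $X$, $\dim_GX\le n$ means that $\check H^{n+1}(X,A;G)=0$ for every closed $A\subset X$ (Čech cohomology).

Example: for a disk $\Delta$ we have $\check H^2(\Delta,\partial\Delta;G)=G$, so $\dim_G\Delta\le1$ fails for every $G\ne0$. For $X=[0,1]$ all groups $\check H^2(X,A;G)$ vanish, so $\dim_G[0,1]\le1$.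

**Definition (extension dimension).** For a CW complex $K$ and a compactum $X$, ${\rm e}\text{-}\dim X\le K$ means that every map $A\to K$ from a closed subset $A$ of $X$ extends over $X$.

Example: for $n\ge 0$, a classical theorem says $\dim X\le n$ if and only if ${\rm e}\text{-}\dim X\le S^n$. Another example: if $X$ contains a disk $\Delta$ and ${\rm e}\text{-}\dim X\le K$, then every loop $\partial\Delta\to K$ extends over $X$, hence over $\Delta$, so every loop in $K$ is null-homotopic.

**Definition (telescope).** The infinite mapping telescope of maps $Y_0\to Y_1\to Y_2\to\cdots$ is the union of the mapping cylinders of $Y_k\to Y_{k+1}$, the end $Y_{k+1}$ of one cylinder being glued to the beginning of the next. Its homotopy and homology groups are the direct limits of those of the $Y_k$.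

Example: the telescope $\mathrm{Tel}$ of $S^1\to S^1\to\cdots$, all maps being $p$-fold coverings, is a 2-dimensional complex with $\pi_1=H_1=\varinjlim(\mathbb Z\xrightarrow{p}\mathbb Z\xrightarrow{p}\cdots)=\mathbb Z[1/p]$ and $H_2=0$. The first circle represents $1$, the next ones $1/p,1/p^2,\dots$

**Definition (Moore spaces).** A Moore space $M(G,n)$ is a CW complex whose reduced integral homology is $G$ in degree $n$ and zero in all other degrees; it is always assumed to be $(n-1)$-connected. For $n=1$ the homology does not determine the fundamental group, so we fix models. $M(\mathbb Z_p,1)$ is a 2-disk attached to $S^1$ by a $p$-fold covering $\partial D^2\to S^1$. $M(\mathbb Z_{p^\infty},1)$ is the telescope $\mathrm{Tel}$ above with a 2-disk attached to its first circle by the identity of the disk boundary. From here on these symbols mean these complexes, and $M=M(\mathbb Z_{p^\infty},1)$.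

Example: $M(\mathbb Z_2,1)$ is the projective plane. For $M$ we compute: the disk kills the class $1\in\mathbb Z[1/p]$, so
$$\pi_1(M)=H_1(M)=\mathbb Z[1/p]/\mathbb Z=\Gamma .$$
In the exact sequence $0=H_2(\mathrm{Tel})\to H_2(M)\to H_2(M,\mathrm{Tel})=\mathbb Z\to H_1(\mathrm{Tel})=\mathbb Z[1/p]$ the last map sends $1$ to $1$, which has infinite order; so $H_2(M)=0$. Also $\dim M=2$.

**Definition (classifying space).** $M(G,n)$ is a classifying space for finite dimensional compacta of $\dim_G\le n$ if, for every finite dimensional compactum $X$,
$$\dim_GX\le n\iff {\rm e}\text{-}\dim X\le M(G,n).$$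

Examples, which we only quote: for $n>1$ every $M(G,n)$ is a classifying space for finite dimensional compacta of $\dim_G\le n$ (Dranishnikov), and $M(\mathbb Z_p,1)$ is a classifying space for finite dimensional compacta of $\dim_{\mathbb Z_p}\le1$ (Dydak–Levin).

## 2. Does $M(\mathbb Z_{p^\infty},1)$ detect $\dim_{\mathbb Z_{p^\infty}}\le1$?

The question, from Michael Levin, "On compacta not admitting a stable intersection in R^n", arXiv:1310.2091 (2013), is whether the model $M$ is a classifying space. In plain words: is the vanishing of all the groups $\check H^2(X,A;\Gamma)$ enough to extend every map from a closed subset of $X$ into the 2-dimensional complex $M$? The answer is yes.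

**Theorem 1.** For every finite dimensional compactum $X$: $\dim_\Gamma X\le1$ if and only if ${\rm e}\text{-}\dim X\le M$. That is, $M(\mathbb Z_{p^\infty},1)$ is a classifying space for finite dimensional compacta of $\dim_{\mathbb Z_{p^\infty}}\le1$.

The same method gives more.

**Theorem 2.** Let $K$ be a connected CW complex of dimension $\le2$ whose fundamental group $G$ is a countable torsion abelian group. For every finite dimensional compactum $X$:
$${\rm e}\text{-}\dim X\le K\iff\dim_{H_1(K)}X\le1\ \text{ and }\ \dim_{H_2(K)}X\le2 .$$
(A condition with zero coefficient group is void.)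

Sections 3–12 prove Theorem 1; Section 13 proves Theorem 2.

## 3. Textbook facts, and what $\dim_\Gamma X\le1$ says about $\mathbb Z_p$

Put $R=\mathbb Z[1/p]$. A tilde denotes a universal cover, and $*$ is a base vertex. We use the following facts.

**(F1)** The image of a compactum in a CW complex lies in a finite subcomplex, and finite complexes are compact ANRs. So for compact pairs $(Y,B)$, maps into CW complexes have the neighborhood extension property and the homotopy extension property (HEP, Borsuk). In particular, whether a map $B\to K$ extends over $Y$ depends only on its homotopy class.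

**(F2)** For a compactum $X$ and $n\ge1$, $\dim_GX\le n$ if and only if ${\rm e}\text{-}\dim X\le K(G,n)$. If $\dim_GX\le n$, then $\check H^i(Y,B;G)=0$ for all closed $B\subset Y\subset X$ and all $i>n$; in particular $\dim_GY\le n$. (Kuz'minov, *Homological dimension theory*, 1968.)

**(F3)** If $X$ is a compactum, $K$ a connected CW complex and ${\rm e}\text{-}\dim X\le K$, then $\dim_{H_n(K)}X\le n$ for all $n\ge1$. (Dranishnikov, *Extension of mappings into CW-complexes*, Mat. Sb. 182 (1991).)

**(F4)** On compact pairs, Čech cohomology commutes with direct limits of coefficients, in particular with direct sums. It is continuous: the cohomology of an inverse limit of compact pairs is the direct limit of the cohomologies. In particular $\check H^*(Y,C)=\varinjlim\check H^*(P_i,C_i)$ if $(Y,C)=\bigcap_i(P_i,C_i)$ for a decreasing sequence of compact pairs.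

**(F5)** A map of simply connected spaces that is an isomorphism on $H_*(\,\cdot\,;R)$ is an isomorphism on $\pi_*\otimes R$, for any subring $R\subset\mathbb Q$. (Hilton–Mislin–Roitberg, *Localization of nilpotent groups and spaces*, Ch. II.)

**(F6)** If $V$ is an $R$-module with an action of $\pi_k$, then $H^q(\pi_k;V)=0=H_q(\pi_k;V)$ for $q\ge1$: these groups are killed by $p^k=|\pi_k|$, and $p$ acts invertibly on them. Passing to the direct limit over $k$, $H_q(\Gamma;V)=0$ for $q\ge1$ and every $R[\Gamma]$-module $V$.

**(F7)** For a CW complex $L'$ with subcomplexes $L$ and $\{*\}$, the space of paths in $L'$ starting in $L$ and ending at $*$ has the homotopy type of a CW complex. (Milnor, *On spaces having the homotopy type of a CW-complex*, 1959, Theorem 3.)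

Suppose $\dim_\Gamma X\le1$. Then for all closed $B\subset Y\subset X$:
$$\check H^i(Y,B;\Gamma)=0\ (i\ge2),\qquad \check H^i(Y,B;\mathbb Z_p)=0\ (i\ge3).\tag{1}$$
The first part is (F2). For the second, the coefficient sequence $0\to\mathbb Z_p\to\Gamma\xrightarrow{p}\Gamma\to0$ gives the exact sequence $\check H^{i-1}(Y,B;\Gamma)\to\check H^i(Y,B;\mathbb Z_p)\to\check H^i(Y,B;\Gamma)$, whose outer terms vanish when $i\ge3$.

One half of Theorem 1 is now done: if ${\rm e}\text{-}\dim X\le M$, then (F3) with $n=1$ gives $\dim_\Gamma X\le1$, because $H_1(M)=\Gamma$. What remains is to extend maps.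

## 4. Polyhedra, and an inverse limit of $p$-fold mapping cylinders

**Polyhedra.** Let $X$ be a finite polyhedron. If $\dim X\le1$, then all $\check H^2(X,A;\Gamma)$ vanish. Also every $f:A\to M$ extends: by (F1) it extends over a subcomplex of a fine subdivision of $X$ containing $A$, then over the remaining vertices arbitrarily, then over the remaining edges because $M$ is path connected. If $\dim X\ge2$, then $X$ contains a disk $\Delta$. Now $\check H^2(\Delta,\partial\Delta;\Gamma)=\Gamma\ne0$, so $\dim_\Gamma X\le 1$ fails by (F2). And ${\rm e}\text{-}\dim X\le M$ fails because a loop in $M$ of class $1/p\neq0$ is not null-homotopic. So for polyhedra both conditions say $\dim X\le1$.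

**A compactum where the condition does something.** Let $L_0=\Delta$ be a triangle. Given a finite 2-dimensional simplicial complex $L_i$, view each 2-simplex $\sigma$ as the cone on $\partial\sigma$, and let $N_\sigma$ be the mapping cylinder of a $p$-fold covering $\partial\sigma\to S^1_\sigma$. Collapsing $S^1_\sigma$ to the cone point gives a map $N_\sigma\to\sigma$ that is the identity on $\partial\sigma$. Let $L_{i+1}$ be the union of the 1-skeleton $L_i^{(1)}$ and all the $N_\sigma$, and $q_i:L_{i+1}\to L_i$ the resulting map. Triangulate $L_{i+1}$ so that preimages of simplices of $L_i$ are subcomplexes and so that the image of every simplex in each $L_k$, $k\le i+1$, has diameter less than $2^{-i}$. Put $X=\varprojlim L_i$, with projections $X\to L_i$.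

For closed $A\subset X$ let $A_i$ be the smallest subcomplex of $L_i$ containing the image of $A$. Then $A_{i+1}\subset q_i^{-1}(A_i)$, and $A=\varprojlim A_i$: if all coordinates $x_i$ of $x$ lie in $A_i$, then for each $i$ some point of $A$ has its $i$-th coordinate in a common simplex with $x_i$, and by the diameter condition these points converge to $x$.

*We have $\dim_\Gamma X\le1$.* The group $H^2(L_i,A_i;\Gamma)$ is a quotient of $H^2(L_i,L_i^{(1)}\cup A_i;\Gamma)=\bigoplus_{\sigma\not\subset A_i}H^2(\sigma,\partial\sigma;\Gamma)$, because $H^2(L_i^{(1)}\cup A_i,A_i;\Gamma)=0$. Hence the map $H^2(L_i,A_i;\Gamma)\to H^2(L_{i+1},q_i^{-1}(A_i);\Gamma)$ has image contained in the image of $\bigoplus_{\sigma\not\subset A_i}H^2(N_\sigma,\partial\sigma;\Gamma)$. But $N_\sigma\simeq S^1$, so $H^2(N_\sigma,\partial\sigma;\Gamma)$ is the cokernel of $p:\Gamma\to\Gamma$, which is $0$. So the bonding maps $H^2(L_i,A_i;\Gamma)\to H^2(L_{i+1},A_{i+1};\Gamma)$ are zero, and $\check H^2(X,A;\Gamma)=0$ by (F4).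

*We have ${\rm e}\text{-}\dim X\le M$.* Let $f:A\to M$. Since $A=\varprojlim A_i$ is an inverse limit of compacta, $f$ is homotopic to $A\to A_i\xrightarrow{f_i}M$ for some $i$ and some map $f_i$. Extend $f_i$ over $L_i^{(1)}\cup A_i$ by path connectedness. For a 2-simplex $\sigma\not\subset A_i$ the loop $\partial\sigma\to M$ has a class $c\in\Gamma$. As $\Gamma$ is divisible, $c=pb$, so the loop extends over $N_\sigma$, with a loop of class $b$ on $S^1_\sigma$. Using $f_iq_i$ over $A_i$, we get a map $L_{i+1}\to M$. Composing with $X\to L_{i+1}$ gives a map on $X$ whose restriction to $A$ is homotopic to $f$, and HEP corrects it to an extension of $f$.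

*The second degree in (1) cannot be lowered to $2$.* With coefficients $\mathbb Z_p$, both $H^2(\sigma,\partial\sigma)$ and $H^2(N_\sigma,\partial\sigma)$ are identified with $H^1(\partial\sigma)$, since multiplication by $p$ is zero on $\mathbb Z_p$. The circle $\partial\Delta$ lies in every $L_i$ and is the full preimage of $\partial\Delta\subset L_0$. The triples $(L_i,L_i^{(1)},\partial\Delta)$ and $(L_{i+1},L_i^{(1)},\partial\Delta)$ present $H^2(L_i,\partial\Delta;\mathbb Z_p)$ and $H^2(L_{i+1},\partial\Delta;\mathbb Z_p)$ as cokernels of $H^1(L_i^{(1)},\partial\Delta;\mathbb Z_p)$ in isomorphic groups, so $q_i^*$ is an isomorphism. Hence $\check H^2(X,\partial\Delta;\mathbb Z_p)=H^2(\Delta,\partial\Delta;\mathbb Z_p)=\mathbb Z_p\ne0$.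

In this example the divisibility of $\pi_1(M)$ solved everything, because the $L_i$ have no 3-cells. In general $\pi_2(M)$ enters.

## 5. Pushing off 3-cells, and the group $\pi_2(M)$

The natural first approach: attach cells of dimension $\ge3$ to $M$ to obtain a $K(\Gamma,1)$. If $\dim_\Gamma X\le1$, then by (F2) a map $f:A\to M$ extends to $X\to K(\Gamma,1)$. Now try to push this map off the extra cells. In low dimension this works.

**Lemma 3.** Let $X$ be a compactum with $\dim X\le2$, let $A\subset X$ be closed, and let a CW complex $N$ be obtained from a subcomplex $K$ by attaching cells of dimension $\ge3$. If $F:X\to N$ satisfies $F(A)\subset K$, then $F|_A$ extends to a map $X\to K$.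

*Proof.* We remove cells one at a time. By (F1) we may replace $N$ by a finite subcomplex containing $F(X)$, and $K$ by its intersection with it. Let $e$ be a cell of the largest dimension $m\ge3$ among the cells of $N$ outside $K$, with characteristic map $\chi:D^m\to N$. Then $N\setminus e$ is a subcomplex containing $K$: cells of $K$ have closure in $K$, and all other cells have dimension at most $m$, hence boundary in the $(m-1)$-skeleton.

Let $D^m_{1/2}$ be the concentric ball of radius $\frac12$, let $Z=F^{-1}(\chi(D^m_{1/2}))$, and let $h:Z\to D^m_{1/2}$ be $F$ read through $\chi$. Since $\dim Z\le2\le m-1$, the map $h|:h^{-1}(\partial D^m_{1/2})\to\partial D^m_{1/2}$ extends to $h':Z\to\partial D^m_{1/2}$. Replace $F$ on $Z$ by $\chi h'$. The new map is continuous, agrees with the old one on $F^{-1}(K)\supset A$, and misses the image of the open ball of radius $\frac12$. Compose it with the radial retraction onto $N\setminus e$, which is the identity on $K$. After finitely many such steps the map goes into $K$. $\square$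

So Theorem 1 holds when $\dim X\le2$. Now let $\dim X\ge3$. For a 3-cell, the step "extend $h|:h^{-1}(S^2)\to S^2$ over $Z$" is no longer available. In terms of obstruction theory, the homotopy fiber of $M\to K(\Gamma,1)$ is $\tilde M$ up to homotopy, and the first obstruction to pushing back lies in degree-3 cohomology with coefficients in $\pi_2(M)$, twisted by the action of $\Gamma$. Here $\pi_2(M)=H_2(\tilde M)$ is a subgroup of the free abelian group of cellular 2-chains of $\tilde M$, so it is free abelian. It is nonzero: otherwise the 2-dimensional complex $\tilde M$ would be contractible and $M$ would be a 2-dimensional $K(\Gamma,1)$, which is impossible since $\Gamma$ has torsion. But (1) speaks only about the coefficients $\Gamma$ and $\mathbb Z_p$. It does not pass to torsion-free coefficients: for a prime $q\ne p$ the pair $(Y,C)=(S^2\cup_qD^3,\text{point})$ has $H^*(Y,C;\Gamma)=0=H^*(Y,C;\mathbb Z_p)$, since $q$ acts invertibly on $\Gamma$ and on $\mathbb Z_p$, while $H^3(Y,C;\mathbb Z)=\mathbb Z_q$. This is the exact point where the first approach stops.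

What (1) does control are obstructions in $p$-primary torsion groups. So we replace $K(\Gamma,1)$ by a space $M'\supset M$ that differs from $M$ only by $p$-primary torsion. It is obtained by inverting $p$ in the higher homotopy groups.

## 6. Inverting $p$ in the higher homotopy groups of $M$

**Definition (uniquely $p$-divisible).** An abelian group is uniquely $p$-divisible if multiplication by $p$ is bijective on it, that is, if it is an $R$-module for $R=\mathbb Z[1/p]$. Example: $\mathbb Z[1/p]$ is uniquely $p$-divisible; $\Gamma$ is $p$-divisible but not uniquely.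

**Definition (action on $\pi_2$).** Let $\alpha$ be a loop at $*$ with class $a$, and let $t\in\pi_2(\cdot,*)$ be represented by $\tau:(D^2,\partial D^2)\to(\cdot,*)$. Then $a\cdot t$ is represented by the map on the disk of radius $2$ given by $\tau(y)$ for $|y|\le1$ and by $\alpha(2-|y|)$ for $1\le|y|\le2$. This is the standard action of $\pi_1$ on $\pi_2$. It agrees with the deck transformation action on $\pi_2=H_2(\text{universal cover})$, possibly up to replacing $a$ by $a^{-1}$. When $\Gamma$ acts, we write it multiplicatively.

Example: on $\pi_2(\mathbb RP^2)=H_2(S^2)=\mathbb Z$ the generator $a$ of $\pi_1$ acts by $-1$, the degree of the antipodal map. So $(1-a)u=2u$, and after inverting $2$ every element has the form $(1-a)u$. Part (4) of the next lemma is the analogue for $M$.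

**Lemma 4.** There is a CW complex $M'\supset M$ such that

1. $\pi_1(M)\to\pi_1(M')$ is an isomorphism;
2. $\pi_j(M')$ is uniquely $p$-divisible for all $j\ge2$;
3. $\pi_2(M',M)$ is an abelian, $p$-divisible, $p$-primary torsion group, and $\pi_j(M',M)$, $j\ge3$, are $p$-primary torsion groups;
4. $T:=\pi_2(M')$ satisfies: for every $d\in T$ there are $a\in\Gamma=\pi_1(M')$ and $u\in T$ with $d=(1-a)u$.

*Proof.* **Step 1: the construction.** The aim is to make every element of the higher homotopy divisible by $p$ and to kill its $p$-torsion, without changing homology over $R$. Put $L_0=M$, and obtain $L_{i+1}$ from $L_i$ by doing the following for all $j\ge2$.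

* (α) For each $u\in\pi_j(L_i)$, wedge on a sphere $S^j_u$ and attach a $(j+1)$-cell along $u-p[S^j_u]$.
* (β) For each based homotopy class of maps $w:S^j\cup_pD^{j+1}\to L_i$, attach the reduced cone of $S^j\cup_pD^{j+1}$ along $w$.

Attaching maps are taken cellular. Put $M'=\bigcup_iL_i$. The added spheres have dimension $\ge2$ and all other added cells have dimension $\ge3$, so $\pi_1$ does not change. This proves (1), and shows that $\tilde L_i$ is the preimage of $L_i$ in $\tilde M'$.

**Step 2: homology over $R$ is unchanged.** In (α) the boundary of the new $(j+1)$-cell, modulo $L_i$, is $-p$ times the cell of $S^j_u$. In (β) the cone has a $(j+1)$-cell and a $(j+2)$-cell, and the boundary of the second is $\pm p$ times the first modulo $L_i$. The same holds for lifts to universal covers, since all these pieces are simply connected. So the cellular chain complex of $(\tilde L_{i+1},\tilde L_i)$ is a direct sum of complexes $\mathbb Z[\Gamma]\xrightarrow{\pm p}\mathbb Z[\Gamma]$, and that of $(L_{i+1},L_i)$ is a direct sum of complexes $\mathbb Z\xrightarrow{\pm p}\mathbb Z$. Tensored with $R$ they become acyclic.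 By the exact sequences of triples and passage to the limit,
$$H_*(\tilde M',\tilde M;R)=0,\qquad H_*(M',M;R)=0.\tag{2}$$

**Step 3: part (2).** By compactness every element of $\pi_j(M')$, $j\ge2$, comes from some $u\in\pi_j(L_i)$, and $u=p[S^j_u]$ in $\pi_j(L_{i+1})$. So $\pi_j(M')$ is $p$-divisible. If $pu=0$ in $\pi_j(M')$, then for $i$ large $u$ comes from $\pi_j(L_i)$ and $pu=0$ there. So $u:S^j\to L_i$ extends to a map $S^j\cup_pD^{j+1}\to L_i$, and $u$ dies in $L_{i+1}$ by (β). So there is no $p$-torsion.

**Step 4: part (3).** By (2) and (F5) applied to $\tilde M\to\tilde M'$, the kernel and cokernel of $\pi_j(M)\to\pi_j(M')$, $j\ge2$, become $0$ after tensoring with the flat module $R$, which means that they are $p$-primary torsion groups. For $j\ge3$ the exact sequence of the pair gives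
$$0\to{\rm coker}(\pi_j(M)\to\pi_j(M'))\to\pi_j(M',M)\to\ker(\pi_{j-1}(M)\to\pi_{j-1}(M'))\to0,$$
so $\pi_j(M',M)$ is a $p$-primary torsion group. Since $\pi_1(M)\to\pi_1(M')$ is injective, $\pi_2(M',M)={\rm coker}(\pi_2(M)\to\pi_2(M'))$. This is abelian, $p$-primary torsion, and $p$-divisible as a quotient of a $p$-divisible group.

**Step 5: part (4).** We compute the coinvariants of $T$. In the Cartan–Leray spectral sequence $H_s(\Gamma;H_t(\tilde M';R))\Rightarrow H_{s+t}(M';R)$ all terms with $s\ge1$ vanish by (F6). Hence, using (2),
$$H_0(\Gamma;H_2(\tilde M';R))\cong H_2(M';R)\cong H_2(M;R)=H_2(M)\otimes R=0;$$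
the equality $H_2(M;R)=H_2(M)\otimes R$ holds because $R$ is flat. Also $H_2(\tilde M';R)=H_2(\tilde M')\otimes R=T\otimes R=T$ by part (2). So the coinvariants of $T$ vanish: $T=\sum_{g\in\Gamma}(1-g)T$. Replacing $g$ by $g^{-1}$ in the action does not affect this statement.

Given $d\in T$, write $d=\sum_i(1-g_i)t_i$, a finite sum. All $g_i$ lie in one cyclic group $\pi_l=\langle a\rangle$, so $g_i=a^{m_i}$ with $m_i\ge1$. Since $1-a^m=(1-a)(1+a+\dots+a^{m-1})$, we get $d\in(1-a)T$. $\square$

## 7. A map $K(\Gamma,1)\to M'$, and why it does not finish the forward direction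

**Lemma 5.** There are a CW complex $B=K(\Gamma,1)$ and a map $s:B\to M'$ inducing an isomorphism on $\pi_1$. Consequently, if $\dim_\Gamma X\le1$, then for closed $C\subset Y\subset X$ and any $g:C\to B$, the map $s\circ g:C\to M'$ extends over $Y$.

*Proof.* **Step 1: maps from the finite stages.** Let $B_k$ be a CW complex $K(\pi_k,1)$ with one vertex. The inclusion $\pi_k\subset\Gamma=\pi_1(M')$ is realized by a map on the 2-skeleton of $B_k$. The obstructions to extending it lie in $H^{j+1}(\pi_k;\pi_j(M'))$, $j\ge2$, with the twisted coefficients given by the action. They vanish by Lemma 4(2) and (F6). At each stage one changes the map only on $j$-cells in order to extend it over the $(j+1)$-cells, so the map on each fixed skeleton eventually stabilizes. We get $s_k:B_k\to M'$.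

**Step 2: uniqueness, needed to glue the $s_k$.** Two based maps $B_k\to M'$ inducing the same homomorphism on $\pi_1$ are homotopic rel base vertex on the 1-skeleton. The further obstructions to a based homotopy lie in $H^j(\pi_k;\pi_j(M'))$, $j\ge2$, which vanish. So the two maps are homotopic as based maps.

**Step 3: the telescope.** Let $j_k:B_k\to B_{k+1}$ be cellular maps inducing the inclusions $\pi_k\subset\pi_{k+1}$. By Step 2, $s_{k+1}j_k\simeq s_k$. The maps $s_k$ and these homotopies define a map $s$ on the telescope $B$ of $B_1\to B_2\to\cdots$. The homotopy groups of $B$ are direct limits, so $B=K(\Gamma,1)$, and $s_*$ on $\pi_1$ is the union of the inclusions $\pi_k\subset\Gamma$, an isomorphism.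

**Step 4: the consequence.** By (F2), $g$ extends to a map $X\to B$. Restrict it to $Y$ and compose with $s$. $\square$

Let $f:A\to M$ and let $r:M\to B$ induce the identity of $\Gamma$ on $\pi_1$. Then $srf$ extends over $X$. This would suffice if $sr$ were homotopic to the inclusion $M\subset M'$. It is not: $sr$ factors through $B$, so it is zero on $\pi_2$, while the inclusion induces an isomorphism $\pi_2(M)\otimes R\cong\pi_2(M')$ by (F5), and $\pi_2(M)\otimes R\ne0$ because $\pi_2(M)$ is nonzero and free abelian. The two maps can be made to agree on the 1-skeleton of $M$ (up to homotopy), and on each 2-cell they then differ by an element of $T$. The next section shows that a compactum with $\dim_\Gamma X\le1$ does not see this difference.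

## 8. Spheres of class $(1-a)u$ extend over preimages of the 3-ball

**Lemma 6.** Let $\dim_\Gamma X\le1$. Let $\psi:S^2\to M'$ be any map, $Z\subset X$ closed, and $h:Z\to D^3$ a map. Then $\psi\circ h|:h^{-1}(S^2)\to M'$ extends over $Z$.

If $\psi$ is essential, it certainly does not extend over $D^3$ itself. The idea is to view $D^3$ as a solid torus with a ball removed, glued to a second solid torus $W$. A map of class $(1-a)u$ extends over the first piece so that on the common torus it only depends on one circle coordinate, through a loop $\alpha$ of class $a$. To continue over $W$ we would have to contract $\alpha$. In $M'$ we cannot, but after pulling back to $Z$ we can extend, because $\alpha$ comes from $B$ and Lemma 5 applies.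

*Proof.* By (F1) we may replace $\psi$ by a freely homotopic map. So let $\psi$ represent $d\in T$, based at a point of $S^2$ that we choose below, and write $d=(1-a)u$ by Lemma 4(4).

**Step 1: the ball $D$.** We decompose a 3-ball as described. Write $S^3=\partial(D^2\times D^2)=V\cup W$ with
$$V=S^1\times D^2,\qquad W=D^2\times S^1,\qquad V\cap W=S^1\times S^1,$$
where the first factor of $V$ is regarded as $S^1=[0,1]/(0\sim1)$. Let $E=[\frac14,\frac34]\times D^2_{1/2}\subset{\rm int}\,V$, a 3-ball whose boundary sphere is bicollared. By the Schoenflies theorem for bicollared spheres, $D:=S^3\setminus{\rm int}\,E$ is a 3-ball, and $\partial D=\partial E$. Fix a homeomorphism $\kappa:D^3\to D$.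

**Step 2: a map $\theta$ on $V\setminus{\rm int}\,E$.** Let $\alpha:(I,\partial I)\to(M',*)$ represent $a$, and let $\tau:(D^2,\partial D^2)\to(M',*)$ represent some $t\in T$. On $\partial(I\times D^2)$ put
$$\theta(x,y)=\alpha(x)\ \ (y\in\partial D^2),\qquad\theta(0,y)=\theta(1,y)=\tau(y).$$
This is consistent, as both formulas give $*$ where $x\in\{0,1\}$ and $y\in\partial D^2$. Now $E$ is $I\times D^2$ scaled by $\frac12$ about its center $(\frac12,0)$, so $(I\times D^2)\setminus{\rm int}\,E$ retracts radially from this center onto $\partial(I\times D^2)$; extend $\theta$ by composing with this retraction. The values at $(0,y)$ and $(1,y)$ agree, so we have a map $\theta:V\setminus{\rm int}\,E\to M'$ with $\theta(x,y)=\alpha(x)$ on $S^1\times S^1$.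

**Step 3: the class of $\theta|_{\partial E}$.** We show that it is $\pm(1-a)t$. Up to the radial homeomorphism $\partial E\cong\partial(I\times D^2)$, the map is $\theta|_{\partial(I\times D^2)}$. Take the base point $(0,y_0)$ with $y_0\in\partial D^2$. The circle $\{0\}\times\partial D^2$ goes to $*$, so $\theta$ factors through the sphere with this circle pinched, and the class is the sum of the classes of the two disks bounded by the circle. The bottom disk $\{0\}\times D^2$ represents $\varepsilon t$ with $\varepsilon=\pm1$. The other disk is $I\times\partial D^2\cup\{1\}\times D^2$. Flatten it to the disk of radius $2$ by $(1,y)\mapsto y$ and $(x,y)\mapsto(2-x)y$ for $y\in\partial D^2$. The map becomes $\tau(y)$ for $|y|\le1$ and $\alpha(2-|y|)$ for $1\le|y|\le2$, which represents $a\cdot t$. The boundary orientation of $\partial(I\times D^2)$ induces opposite orientations on $\{0\}\times D^2$ and $\{1\}\times D^2$, so this disk contributes $-\varepsilon\,a\cdot t$. The total class is $\varepsilon(1-a)t$.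

**Step 4: normalizing $\psi$.** Choose as base point of $S^2$ the point that $\kappa$ sends to the base point of $\partial E$. Then $\theta\kappa|_{S^2}$ represents $\pm(1-a)t$, with a sign independent of $t$. Taking $t=u$ or $t=-u$ accordingly, $\theta\kappa|_{S^2}$ represents $(1-a)u=d$ and is homotopic to $\psi$. So we may assume $D^3=D$ and $\psi=\theta|_{\partial D}$.

**Step 5: the extension.** Now $h:Z\to D=(V\setminus{\rm int}\,E)\cup W$. On $h^{-1}(V\setminus{\rm int}\,E)$ use $\theta h$; it extends $\psi h|_{h^{-1}(\partial D)}$. On $h^{-1}(V\cap W)$ it equals $\alpha\circ{\rm pr}_1\circ h$, where $\alpha$ is regarded as a map $S^1\to M'$ and ${\rm pr}_1:W=D^2\times S^1\to D^2$ restricts to ${\rm pr}_1:V\cap W\to S^1$. Since $s_*$ is an isomorphism on $\pi_1$, there is $\alpha':S^1\to B$ with $\alpha\simeq s\alpha'$. By Lemma 5 with $C=h^{-1}(V\cap W)$, $Y=h^{-1}(W)$ and $g=\alpha'{\rm pr}_1h$, the map $s\alpha'{\rm pr}_1h$ extends from $h^{-1}(V\cap W)$ over $h^{-1}(W)$. By HEP so does $\alpha\,{\rm pr}_1h$. Since $E\subset{\rm int}\,V$, we have $h^{-1}(V\setminus{\rm int}\,E)\cap h^{-1}(W)=h^{-1}(V\cap W)$. So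 the two maps, defined on closed sets and equal on their intersection, together give the required extension over $Z$. $\square$

## 9. Every map $A\to M$ extends to a map $X\to M'$

**Proposition 7.** Let $X$ be a compactum with $\dim_\Gamma X\le1$, $A\subset X$ closed, and $f:A\to M$. Then $f:A\to M\subset M'$ extends to a map $\hat f:X\to M'$.

*Proof.* The plan is to use $f$ near $A$, the extendable map through $B$ far from $A$, and Lemma 6 to interpolate between them.

**Step 1: comparing two maps on a finite complex.** Let $L\subset M$ be a connected finite subcomplex containing $f(A)$ and $*$, and let $\varphi_0:L\to M'$ be the inclusion. As $B$ is a $K(\Gamma,1)$ and $s_*$ is an isomorphism, there is a based map $r:L\to B$ with $s_*r_*=(\varphi_0)_*$ on $\pi_1$. Put $\varphi_1=s\circ r$. On the connected graph $L^1$, the 1-skeleton, $\varphi_0$ and $\varphi_1$ induce the same homomorphism of $\pi_1$, so they are homotopic there. By HEP there is $\varphi_1'\simeq\varphi_1$ on $L$ with $\varphi_1'=\varphi_0$ on $L^1$.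

**Step 2: a homotopy with holes.** We interpolate between $\varphi_0$ and $\varphi_1'$ on $L\times I$ minus some 3-balls. Define $\Phi:L\times\{0,1\}\cup L^1\times I\to M'$ by
$$\Phi(\cdot,0)=\varphi_0,\qquad\Phi(\cdot,1)=\varphi_1',\qquad\Phi(x,t)=\varphi_0(x)\ \text{ on }L^1\times I.$$
For each 2-cell of $L$ with characteristic map $\chi_i:D^2\to L$, let $Q_i=\chi_i(D^2_{1/2})\times[\frac14,\frac34]$, a 3-ball in $L\times I$. Radial projection in each $D^2\times I$ from its center maps $D^2\times I\setminus{\rm int}(D^2_{1/2}\times[\frac14,\frac34])$ onto $D^2\times\{0,1\}\cup S^1\times I$. Since $\dim L\le2$, these projections give a retraction of $L\times I\setminus\bigcup{\rm int}\,Q_i$ onto $L\times\{0,1\}\cup L^1\times I$. Extend $\Phi$ over $L\times I\setminus\bigcup{\rm int}\,Q_i$ by this retraction.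

**Step 3: the map far from $A$.** By (F1) extend $f$ to $f:N\to L$ on a closed neighborhood $N$ of $A$ in $X$. Let $\lambda:X\to I$ be continuous with $\lambda=0$ on $A$ and $\lambda=1$ on $X\setminus{\rm int}\,N$. By Lemma 5, with $g=rf$ on $N$, the map $srf=\varphi_1f:N\to M'$ extends over $X$. By HEP, $\varphi_1'f:N\to M'$ extends to some $\hat f_1:X\to M'$.

**Step 4: the map near $A$.** Consider $\nu=(f,\lambda):N\to L\times I$. On $\nu^{-1}(L\times I\setminus\bigcup{\rm int}\,Q_i)$ put $\hat f_N=\Phi\nu$. For each $i$ apply Lemma 6 with $Z=\nu^{-1}(Q_i)$, $h=\nu|_Z$, $Q_i\cong D^3$ and $\psi=\Phi|_{\partial Q_i}$; it extends $\Phi\nu|_{\nu^{-1}(\partial Q_i)}$ over $\nu^{-1}(Q_i)$. This defines $\hat f_N:N\to M'$. On $A$ we have $\lambda=0$, so $\hat f_N=\varphi_0f=f$. On $N\cap\lambda^{-1}(1)\supset N\setminus{\rm int}\,N$ we have $\hat f_N=\varphi_1'f=\hat f_1$.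

**Step 5: gluing.** Put $\hat f=\hat f_N$ on $N$ and $\hat f=\hat f_1$ on $X\setminus{\rm int}\,N$. These closed sets meet in $N\setminus{\rm int}\,N$, where the two maps agree. $\square$

Nothing in Sections 6–9 used finite dimensionality: for *every* compactum $X$ with $\dim_\Gamma X\le1$, each map from a closed subset of $X$ to $M$ extends to a map of $X$ to $M'$. Finite dimensionality will enter through Lemma 8 only.

## 10. Obstruction theory on a finite dimensional compactum

**Definition (simple space).** A path connected space is simple if $\pi_1$ acts trivially on all $\pi_j$, $j\ge1$; in particular $\pi_1$ is abelian. Example: a simply connected space is simple; $\mathbb RP^2$ is not, since the generator of $\pi_1$ acts on $\pi_2=\mathbb Z$ by $-1$.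

**Lemma 8.** Let $Y$ be a finite dimensional compactum and $K$ a path connected simple CW complex with $\check H^{j+1}(Y,C;\pi_j(K))=0$ for all $j\ge1$ and all closed $C\subset Y$. Then ${\rm e}\text{-}\dim Y\le K$.

*Proof.* Let $g:C\to K$ with $C\subset Y$ closed.

**Step 1: polyhedral neighborhoods.** We approximate $(Y,C)$ from outside. Embed $Y\subset\mathbb R^n$ for some $n\ge1$. Take triangulations $\mathcal T_1,\mathcal T_2,\dots$ of $\mathbb R^n$ with mesh tending to $0$, each subdividing the previous one. Let $P_i$ (respectively $C_i$) be the union of the closed simplices of $\mathcal T_i$ meeting $Y$ (respectively $C$). These are finite complexes, and $C_i\subset P_i$ is a subcomplex. A simplex of $\mathcal T_{i+1}$ lies in a simplex of $\mathcal T_i$, so $P_{i+1}\subset P_i$ and $C_{i+1}\subset C_i$. The simplices not meeting $Y$ have a closed union that misses $Y$, so $P_i$ is a neighborhood of $Y$; likewise $C_i$ is a neighborhood of $C$. As the mesh tends to $0$, $\bigcap P_i=Y$ and $\bigcap C_i=C$. By (F1), $g$ extends to $\bar g:C_{i_0}\to K$ for some $i_0$.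

**Step 2: extension skeleton by skeleton, shrinking the polyhedra.** We claim: for each $1\le m\le n$ there are $j\ge i_0$ and a map $e:P_j^{(m)}\cup C_j\to K$ with $e|_{C_j}=\bar g|_{C_j}$.

For $m=1$ take $j=i_0$, extend arbitrarily over the remaining vertices, and use path connectedness for the edges. Suppose $e$ is given for some $m<n$. As $K$ is simple, there is an obstruction cocycle $c(e)\in C^{m+1}(P_j,C_j;\pi_m(K))$, natural for cellular maps, whose class vanishes if and only if $e|_{P_j^{(m-1)}\cup C_j}$ extends over $P_j^{(m+1)}\cup C_j$. By (F4), $[c(e)]$ maps to $0$ in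
$$\varinjlim_{j'}H^{m+1}(P_{j'},C_{j'};\pi_m(K))=\check H^{m+1}(Y,C;\pi_m(K))=0,$$
so it restricts to $0$ in $H^{m+1}(P_{j'},C_{j'};\pi_m(K))$ for some $j'\ge j$. Let $q:(P_{j'},C_{j'})\to(P_j,C_j)$ be a cellular map homotopic, as a map of pairs, to the inclusion. Then $eq$ is defined on $P_{j'}^{(m)}\cup C_{j'}$, and $[c(eq)]=q^*[c(e)]=0$. So $eq|_{P_{j'}^{(m-1)}\cup C_{j'}}$ extends to $e':P_{j'}^{(m+1)}\cup C_{j'}\to K$. On $C_{j'}$ we have $e'=\bar gq\simeq\bar g|_{C_{j'}}$, because $q|:C_{j'}\to C_j$ is homotopic in $C_j$ to the inclusion. By HEP for CW pairs we may change $e'$ so that $e'|_{C_{j'}}=\bar g|_{C_{j'}}$. This proves the claim for $m+1$.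

**Step 3: conclusion.** For $m=n$ we have $P_j^{(n)}=P_j$, so we get $e:P_j\to K$ with $e|_C=g$, and $e|_Y$ extends $g$. $\square$

## 11. The homotopy fiber of $M\subset M'$

**Definition (homotopy fiber).** The homotopy fiber of $M\hookrightarrow M'$ is
$$\mathcal F=\{(m,\omega):m\in M,\ \omega:I\to M',\ \omega(0)=m,\ \omega(1)=*\}.$$
A map into $\mathcal F$ is a map into $M$ together with a contraction of it in $M'$ to the point $*$. Example: for the inclusion of a point in $S^1$ the homotopy fiber is the loop space of $S^1$, which is homotopy equivalent to the discrete set $\mathbb Z$.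

**Lemma 9.** If $\dim X<\infty$ and $\dim_\Gamma X\le1$, then for closed $C\subset Y\subset X$ every map $C\to\mathcal F$ extends over $Y$.

*Proof.* We have $\pi_j(\mathcal F)=\pi_{j+1}(M',M)$ for $j\ge1$. Since $M$ is connected and $\pi_1(M)\to\pi_1(M')$ is onto, $\mathcal F$ is path connected. By (F7), $\mathcal F$ is homotopy equivalent to a CW complex, which we call $K_{\mathcal F}$.

**Step 1: $\mathcal F$ is simple.** This is needed for Lemma 8. The projection $\mathcal F\to M$ is a fibration with fiber $\Omega M'$ over $*$; the inclusion of the fiber is $i:\Omega M'\to\mathcal F$, $i(\sigma)=(*,\sigma)$. The image of $\pi_1(\mathcal F)\to\pi_1(M)$ is the kernel of the injective map $\pi_1(M)\to\pi_1(M')$, so it is trivial. Hence every $\beta\in\pi_1(\mathcal F)$ is represented by $i\circ b$ for a loop $b:S^1\to\Omega M'$ based at the constant loop. Let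
$$\mu:\mathcal F\times\Omega M'\to\mathcal F,\qquad\mu((m,\omega),\sigma)=(m,\omega*\sigma),$$
and let $e=(*,{\rm const})$ be the base point. By the standard reparametrizations, $\mu(\cdot,{\rm const})\simeq{\rm id}$ and $\mu(e,\cdot)\simeq i$ through based maps. For a based map $\gamma:S^j\to\mathcal F$, $j\ge1$, the map $S^j\times S^1\to\mathcal F$, $(x,z)\mapsto\mu(\gamma(x),b(z))$, restricts on $S^j\vee S^1$ to a map homotopic, rel base point, to $\gamma\vee ib$. By HEP for this CW pair, $\gamma\vee ib$ extends over $S^j\times S^1$, which means that $\beta$ acts trivially on $[\gamma]$.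

**Step 2: the obstruction groups vanish.** By Lemma 4(3), $\pi_1(\mathcal F)=\pi_2(M',M)$ is a divisible $p$-primary abelian group, hence a direct sum of copies of $\Gamma$. So $\check H^2(Y,C';\pi_1(\mathcal F))=0$ for all closed $C'\subset Y$, by (1) and (F4). For $j\ge2$, $\pi_j(\mathcal F)=\pi_{j+1}(M',M)$ is a $p$-primary abelian group. It is the direct limit of its finite subgroups, and each of these has a filtration with quotients $\mathbb Z_p$. Since $j+1\ge3$, the second part of (1), the long exact coefficient sequences and (F4) give $\check H^{j+1}(Y,C';\pi_j(\mathcal F))=0$. By Lemma 8, ${\rm e}\text{-}\dim Y\le K_{\mathcal F}$. Passing through the homotopy equivalence $\mathcal F\simeq K_{\mathcal F}$, every map $C\to\mathcal F$ is homotopic to the restriction of a map $Y\to\mathcal F$.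

**Step 3: HEP for $\mathcal F$.** To turn "homotopic to a restriction" into "is a restriction", we show that $\mathcal F$ has HEP for $(Y,C)$. A map $Y\times0\cup C\times I\to\mathcal F$ is a map $\eta$ to $M$ together with a map $\Theta:(Y\times0\cup C\times I)\times I\to M'$ such that $\Theta(\cdot,0)=\eta$ and $\Theta(\cdot,1)=*$. Extend $\eta$ to $\bar\eta:Y\times I\to M$ by HEP. Now $\Theta$, together with $\bar\eta$ on $Y\times I\times0$ and $*$ on $Y\times I\times1$, defines a map to $M'$ on $Y\times J\cup C\times I\times I$, where $J=\{0\}\times I\cup I\times\{0,1\}\subset I\times I$. A homeomorphism of the square $I\times I$ carries $J$ to $\{0\}\times I$. After applying it, we need to extend a map from $Y\times\{0\}\times I\cup C\times I\times I$ over $Y\times I\times I$, and this is possible by HEP for the pair $(Y\times I,C\times I)$, the homotopy parameter being the first coordinate of the square. The extension, together with $\bar\eta$, is the required map $Y\times I\to\mathcal F$. $\square$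

## 12. Pushing a map $X\to M'$ back into $M$, and the proof of Theorem 1

**Proposition 10.** Let $\dim X<\infty$ and $\dim_\Gamma X\le1$, let $A\subset X$ be closed, and let $\hat f:X\to M'$ with $\hat f|_A=f:A\to M$. Then $f$ extends to a map $X\to M$.

*Proof.* Lemma 9 treats maps into $M$ that come with a contraction in $M'$. So we cut $X$ into pieces on which $\hat f$ is null-homotopic and work piece by piece. We call a *lift over* a closed set $C\subset X$ a pair $(h,H)$ with $h:C\to M$, $H:C\times I\to M'$, $H_0=h$, $H_1=\hat f|_C$.

**Step 1: the pieces.** The image $\hat f(X)$ lies in a finite, hence locally contractible, subcomplex, and $M'$ is path connected. So by compactness $X=X_1\cup\dots\cup X_r$ with $X_i$ closed and with homotopies $c^i:X_i\times I\to M'$ from $\hat f|_{X_i}$ to the constant map $*$. Put $C_0=A$ and $C_i=A\cup X_1\cup\dots\cup X_i$. Over $C_0=A$ there is the lift $(f,\text{constant homotopy})$.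

**Step 2: extending a lift over one more piece.** Suppose a lift $(h,H)$ over $C_{i-1}$ is given, and let $C=C_{i-1}\cap X_i$. Following $H$ from $h(x)$ to $\hat f(x)$ and then $c^i$ from $\hat f(x)$ to $*$, we see that $(h,H*c^i)|_C$ is a map $C\to\mathcal F$. By Lemma 9 it extends to $(h',H'):X_i\to\mathcal F$. Write $\overline{c^i}$ for the reversed homotopy. Then $(h',H'*\overline{c^i})$ is a lift over $X_i$ with $h'|_C=h|_C$, and on $C$ its homotopy $H*c^i*\overline{c^i}$ is homotopic to $H|_C$ rel endpoints.

**Step 3: matching the homotopies on $C$.** Apply HEP to the pair $(X_i\times I,\ C\times I\cup X_i\times\{0,1\})$ and $M'$, with the homotopy just described on $C\times I$ and the stationary homotopy on $X_i\times\{0,1\}$. We replace $H'*\overline{c^i}$ by some $H''$ with the same ends and with $H''|_{C\times I}=H|_{C\times I}$. Then $(h,H)$ and $(h',H'')$ agree over $C$ and fit together to a lift over $C_i=C_{i-1}\cup X_i$ that extends the given one.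

**Step 4: the end.** After $r$ steps we have a lift $(h,H)$ over $C_r=X$ extending the lift over $A$. So $h:X\to M$ and $h|_A=f$. $\square$

**Proof of Theorem 1.** If ${\rm e}\text{-}\dim X\le M$, then $\dim_\Gamma X\le1$ by (F3), as seen in Section 3. Conversely, let $X$ be a finite dimensional compactum with $\dim_\Gamma X\le1$ and let $f:A\to M$ be a map of a closed subset. Proposition 7 gives $\hat f:X\to M'$ extending $f$, and Proposition 10 gives an extension $X\to M$ of $f$. So ${\rm e}\text{-}\dim X\le M$. $\square$

## 13. Two-dimensional complexes with torsion abelian fundamental group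

We now prove Theorem 2. First, what it contains. If $H_2(K)=0$, then $K=M(G,1)$ and Theorem 2 says that $K$ is a classifying space for finite dimensional compacta of $\dim_G\le1$. The complexes $M(\mathbb Z_{p^\infty},1)$ and $M(\mathbb Z_p,1)$ are of this kind, so Theorem 2 contains Theorem 1 and the quoted result on $M(\mathbb Z_p,1)$. Such a $K$ exists for every nonzero $G\subset\mathbb Q/\mathbb Z$: write $G=\bigcup_k\mathbb Z_{m_k}$ with $m_k\mid m_{k+1}$, and take the telescope of circles with maps of degrees $m_{k+1}/m_k$ and a disk attached to the first circle with degree $m_0$. If the first circle has class $1$, the fundamental group of the telescope is $\bigcup_k\frac{m_0}{m_k}\mathbb Z\subset\mathbb Q$, and dividing by $m_0\mathbb Z$ gives a group isomorphic to $\bigcup_k\frac1{m_k}\mathbb Z/\mathbb Z=G$; as in Section 1, $H_2=0$ because $m_0\ne0$.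

*Proof of Theorem 2.* The implication "$\Rightarrow$" is (F3) for $n=1,2$. For "$\Leftarrow$" let $A\subset X$ be closed and $f:A\to K$. Note $H_1(K)=G$.

**The case $H_2(K)\ne0$.** Here dimension theory reduces everything to Lemma 3. As $\dim K\le2$, $H_2(K)$ is a subgroup of the free abelian group of cellular 2-chains, so it is a nonzero free abelian group. It has $\mathbb Z$ as a direct summand, so $\dim_{\mathbb Z}X\le2$. Since $X$ is finite dimensional, $\dim X\le2$ by Alexandroff's theorem. Build $K(G,1)\supset K$ by attaching cells of dimension $\ge3$. If $G\ne0$, then $f$ extends to $X\to K(G,1)$ by (F2). If $G=0$, then $K(G,1)$ is contractible, and $f$ extends by (F1). By Lemma 3, $f$ extends to a map $X\to K$.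

**The case $H_2(K)=0$, $G=0$.** Then $K$ is simply connected with vanishing reduced homology, hence contractible, and $f$ extends by (F1).

**The case $H_2(K)=0$, $G\ne0$.** Let $G_p$ denote the $p$-primary part of $G$, let $P$ be the set of primes $p$ with $G_p\ne0$, and let $R=\mathbb Z[1/p:p\in P]$. Since $G$ is a countable torsion abelian group, $G=\bigcup_k\pi_k$ for an increasing sequence of finite subgroups $\pi_k$. We follow Sections 3–12 and supply what changes.

**Step 1: statement (1) holds for each $p\in P$, with $\mathbb Z_{p^\infty}$ in place of $\Gamma$.** This is what the obstruction theory needs. $G_p$ is a direct summand of $G$, so $\dim_{G_p}X\le1$. If $G_p$ is divisible, it has $\mathbb Z_{p^\infty}$ as a summand, so $\dim_{\mathbb Z_{p^\infty}}X\le1$. Otherwise $G_p$ has a summand $\mathbb Z_{p^k}$ with $k\ge1$ (Kulikov), so $\dim_{\mathbb Z_{p^k}}X\le1$. In this case we show that $\check H^i(Y,C;\mathbb Z_p)=0$ for all closed $C\subset Y\subset X$ and $i\ge2$. If not all groups $\check H^i(Y,C;\mathbb Z_p)$ vanish, let $m$ be the largest $i$ such that one of them is nonzero; it exists since $\dim X<\infty$.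 Take a pair with $\check H^m(Y,C;\mathbb Z_p)\ne0$. The sequence $0\to\mathbb Z_{p^{k-1}}\to\mathbb Z_{p^k}\to\mathbb Z_p\to0$ gives the exact sequence
$$\check H^m(Y,C;\mathbb Z_{p^k})\to\check H^m(Y,C;\mathbb Z_p)\to\check H^{m+1}(Y,C;\mathbb Z_{p^{k-1}})=0,$$
where the last group vanishes because $\mathbb Z_{p^{k-1}}$ is filtered with quotients $\mathbb Z_p$ and $m$ is maximal. So $\check H^m(Y,C;\mathbb Z_{p^k})\ne0$, and $m\le1$ by (F2). Now $\mathbb Z_{p^\infty}$ is a direct limit of groups filtered with quotients $\mathbb Z_p$, so $\dim_{\mathbb Z_{p^\infty}}X\le1$ by (F4). In all cases $\dim_{\mathbb Z_{p^\infty}}X\le1$, and (1) for $p$ follows as in Section 3.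

**Step 2: the complex $K'\supset K$.** We invert all primes of $P$. Fact (F6) holds for the groups $\pi_k$, for $G$, and for $R$-modules, because the orders $|\pi_k|$ are invertible in $R$. Perform the construction of Lemma 4 from $L_0=K$, making the attachments (α) and (β) for all $j\ge2$ and all $p\in P$. Again $\pi_1$ does not change. The relative chain complexes are direct sums of complexes $\mathbb Z[G]\xrightarrow{\pm p}\mathbb Z[G]$ and $\mathbb Z\xrightarrow{\pm p}\mathbb Z$ with $p\in P$, so $H_*(\tilde K',\tilde K;R)=0=H_*(K',K;R)$. The argument of Step 3 of Lemma 4, for each $p\in P$, shows that $\pi_j(K')$, $j\ge2$, is uniquely $p$-divisible for all $p\in P$, that is, an $R$-module. By (F5), the kernel and cokernel of $\pi_j(K)\to\pi_j(K')$, $j\ge2$, vanish after $\otimes R$, so they are torsion groups with only primes of $P$. As in Lemma 4, $\pi_j(K',K)$ for $j\ge3$ is an extension of such a kernel by such a cokernel, hence a direct sum of $p$-primary groups, $p\in P$. And $\pi_2(K',K)={\rm coker}(\pi_2(K)\to\pi_2(K'))$ is an abelian torsion group with only primes of $P$ that is $p$-divisible for each $p\in P$,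 hence a direct sum of groups $\mathbb Z_{p^\infty}$, $p\in P$.

Put $T=\pi_2(K')=H_2(\tilde K';R)$. By (F6) the Cartan–Leray spectral sequence gives $H_0(G;T)\cong H_2(K';R)\cong H_2(K;R)=H_2(K)\otimes R=0$. So
$$T=\sum_{g\in G}(1-g)T.\tag{3}$$
Finitely many elements of $G$ need not lie in one cyclic group, so we do not pass to a single $a$.

**Step 3: the map $s$.** The proof of Lemma 5 uses only that the $\pi_k$ are finite groups with union the fundamental group, and that $H^q(\pi_k;\pi_j(K'))=0$ for $q\ge1$, $j\ge2$. So with $B=K(G,1)$, the telescope of the complexes $K(\pi_k,1)$, there is $s:B\to K'$ inducing an isomorphism on $\pi_1$. Since $\dim_GX\le1$, (F2) shows that for closed $C\subset Y\subset X$ and $g:C\to B$ the map $sg$ extends over $Y$.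

**Step 4: Lemma 6 for $K'$.** We show that for every $\psi:S^2\to K'$, closed $Z\subset X$ and $h:Z\to D^3$, the map $\psi h|:h^{-1}(S^2)\to K'$ extends over $Z$. The proof of Lemma 6 shows this whenever $\psi$ represents an element of $(1-a)T$ for some $a\in G$. In general let $\psi$ represent $d\in T$, and write $d=\sum_{i=1}^rd_i$ with $r\ge1$ and $d_i\in(1-a_i)T$, by (3). Choose disjoint round balls $D_1,\dots,D_r\subset{\rm int}\,D^3$ and let $U=D^3\setminus\bigcup_i{\rm int}\,D_i$. Then $U$ deformation retracts onto the union of the spheres $\partial D_i$ with arcs to a common point. Send the arcs to the base point and $\partial D_i$ by a representative of $d_i$, where $\partial D_i$ is oriented as the boundary of $D_i$. This gives a map $\Lambda:U\to K'$. Since $U$ is simply connected, $\pi_2(U)=H_2(U)$, and in this group the class of $\partial D^3$ is the sum of the classes of the $\partial D_i$. So $\Lambda|_{\partial D^3}$ represents $\sum d_i=d$ and is freely homotopic to $\psi$. By (F1) we may assume $\psi=\Lambda|_{\partial D^3}$. On $h^{-1}(U)$ use $\Lambda h$, and extend it over each $h^{-1}(D_i)$ by the case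 already treated, applied to $\Lambda|_{\partial D_i}$ and $h|:h^{-1}(D_i)\to D_i$.

**Step 5: extension into $K'$.** The proof of Proposition 7 used of $M$ and $M'$ only that $\dim M\le2$, that $\pi_1(M)\to\pi_1(M')$ is an isomorphism, and Lemmas 5 and 6. All of these are available for $K$ and $K'$ by Steps 2–4. So $f$ extends to a map $\hat f:X\to K'$.

**Step 6: pushing back into $K$.** Let $\mathcal F$ be the homotopy fiber of $K\subset K'$. Steps 1 and 3 of the proof of Lemma 9 use only that $\pi_1(K)\to\pi_1(K')$ is an isomorphism, together with (F1); so $\mathcal F$ is path connected and simple and has HEP for compact pairs. By (F7) it has the homotopy type of a CW complex. For Step 2 of that proof, let $C'\subset Y\subset X$ be closed. The group $\pi_1(\mathcal F)=\pi_2(K',K)$ is a direct sum of groups $\mathbb Z_{p^\infty}$, $p\in P$, so $\check H^2(Y,C';\pi_1(\mathcal F))=0$ by Step 1 and (F4). For $j\ge2$, $\pi_j(\mathcal F)=\pi_{j+1}(K',K)$ is the direct limit of its finite subgroups, each filtered with quotients $\mathbb Z_p$, $p\in P$. So $\check H^{j+1}(Y,C';\pi_j(\mathcal F))=0$ by Step 1 and (F4), as $j+1\ge3$.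 Lemma 8 applies, and every map from a closed $C\subset Y$ to $\mathcal F$ extends over $Y$. The proof of Proposition 10 uses only this extension property, (F1), and the path connectedness of the larger complex. So it applies to $\hat f:X\to K'$ and gives an extension $X\to K$ of $f$. $\square$
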